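\title{Bijections for two product identities between symmetry classes of maximal $I_k$-avoiding matrices}

\begin{abstract}
A $(0,1)$-matrix avoids $I_K$ if it has no $K$ ones in strictly increasing rows and strictly increasing columns, and it is maximal if it has the largest possible number of ones. For odd index $K=2k-1$ with $2\le K\le n$ we construct a bijection from the maximal $n\times n$ matrices to pairs consisting of a diagonally symmetric one and an antidiagonally symmetric one, and a bijection from the half-turn symmetric ones to pairs of matrices symmetric in both diagonals. The matrices are encoded as families of nonintersecting paths. The first bijection switches a perfect matching along the alternating cycles that it forms with its mirror image and then applies the RSK correspondence to an antidiagonally symmetric matrix. The second rests on a bijection from tableaux fixed by evacuation to pairs of tableaux on half the alphabet. We also determine what happens for even index.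
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $I_K$ be the $K\times K$ identity matrix. An $n_1\times n_2$ matrix $M$ with entries in $\{0,1\}$ \emph{contains} $I_K$ if there are rows $i_1<\dots<i_K$ and columns $j_1<\dots<j_K$ with $M_{i_t,j_t}=1$ for all $t$; nothing is asked of the other entries. Otherwise $M$ is \emph{$I_K$-avoiding}. Call a set of cells a \emph{strict chain} if it can be listed so that rows and columns both increase strictly. Then $M$ avoids $I_K$ exactly when every strict chain of ones has at most $K-1$ cells.

Brualdi and Cao proved that for $K\le\min(n_1,n_2)$ the largest number of ones in an $I_K$-avoiding $n_1\times n_2$ matrix is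
\[
(K-1)(n_1+n_2-K+1)=n_1n_2-(n_1-K+1)(n_2-K+1).
\]
The right side is attained by putting zeros in the cells $(i,j)$ with $i,j\ge K$ and ones elsewhere, since the $K$-th cell of a strict chain has both coordinates at least $K$. An $I_K$-avoiding matrix with this many ones is called \emph{maximal}, and $\mathcal{M}^{\mathrm{U}}_{n_1,n_2;K}$ denotes the set of these matrices (U for unrestricted). With $r=K-1$ the number of ones is $r(n_1+n_2-r)$. We use the notation $\mathcal{M}^{\mathrm{U}}_{n_1,n_2;r+1}$ for all $1\le r\le\min(n_1,n_2)$; for $r=\min(n_1,n_2)$ the set consists of the all-ones matrix.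

The symmetries of a square that map strict chains to strict chains are the reflections in the two diagonals and the half turn. This singles out four subsets of $\mathcal{M}^{\mathrm{U}}_{n,n;K}$:
\begin{itemize}
\item $\mathcal{M}^{\mathrm{DS}}_{n,n;K}$, the diagonally symmetric matrices: $M_{i,j}=M_{j,i}$;
\item $\mathcal{M}^{\mathrm{AS}}_{n,n;K}$, the antidiagonally symmetric matrices: $M_{i,j}=M_{n+1-j,\,n+1-i}$;
\item $\mathcal{M}^{\mathrm{HTS}}_{n,n;K}$, the half-turn symmetric matrices: $M_{i,j}=M_{n+1-i,\,n+1-j}$;
\item $\mathcal{M}^{\mathrm{DAS}}_{n,n;K}$, the matrices that are both diagonally and antidiagonally symmetric.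
\end{itemize}
The half turn also acts on rectangular matrices, and $\mathcal{M}^{\mathrm{HTS}}_{n_1,n_2;K}$ is the set of its fixed points in $\mathcal{M}^{\mathrm{U}}_{n_1,n_2;K}$.

The simplest case is $K=n$. A maximal matrix has a single zero, and it must lie on the main diagonal. So there are $n$ maximal matrices, all diagonally symmetric. A matrix in one of the other three classes must have its zero at the center of the square: there is one such matrix if $n$ is odd and none if $n$ is even. For odd $n$ we find $n=n\cdot 1$ and $1=1^2$, the first instances of two identities that hold for all positive integers $n,k$ with $2\le 2k-1\le n$: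
\begin{align}
|\mathcal{M}^{\mathrm{U}}_{n,n;2k-1}|&=|\mathcal{M}^{\mathrm{DS}}_{n,n;2k-1}|\cdot|\mathcal{M}^{\mathrm{AS}}_{n,n;2k-1}|,\label{eq:one}\\
|\mathcal{M}^{\mathrm{HTS}}_{n,n;2k-1}|&=|\mathcal{M}^{\mathrm{DAS}}_{n,n;2k-1}|^2.\label{eq:two}
\end{align}
Both follow by direct verification from explicit product formulas for the sizes of these classes. The problem of finding a bijective proof comes from Eu and Lee \cite{EuLee}. What is wanted are maps defined directly and uniformly in $n$ and $k$ from the structure of the matrices, such that neither their definition nor the proof of bijectivity uses the known cardinalities or any ranking or enumeration of the sets. We construct such maps; no cardinality or product formula is used anywhere in this paper.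

\begin{theorem}\label{thm:A}
For all $n,k$ with $2\le 2k-1\le n$, the composition $\Phi$ of explicit maps in \eqref{eq:Phi} is a bijection
$\mathcal{M}^{\mathrm{U}}_{n,n;2k-1}\to\mathcal{M}^{\mathrm{DS}}_{n,n;2k-1}\times\mathcal{M}^{\mathrm{AS}}_{n,n;2k-1}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For all $n,k$ with $2\le 2k-1\le n$, the composition $\Psi$ of explicit maps in \eqref{eq:Psi} is a bijection
$\mathcal{M}^{\mathrm{HTS}}_{n,n;2k-1}\to\mathcal{M}^{\mathrm{DAS}}_{n,n;2k-1}\times\mathcal{M}^{\mathrm{DAS}}_{n,n;2k-1}$.
\end{theorem}

The proof of Theorem~\ref{thm:B} passes through unrestricted matrices of half the size, which explains the square in \eqref{eq:two}. The next theorem records this and shows that the parity of the index cannot be dropped.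

\begin{theorem}\label{thm:C}
Let $k\ge2$.
\begin{enumerate}
\item[(i)] If $n_1\equiv n_2\pmod 2$ and $2k-1\le\min(n_1,n_2)$, there is an explicit bijection
\[
\mathcal{M}^{\mathrm{HTS}}_{n_1,n_2;2k-1}\to\mathcal{M}^{\mathrm{U}}_{\lceil n_1/2\rceil,\lfloor n_2/2\rfloor;k}\times\mathcal{M}^{\mathrm{U}}_{\lfloor n_1/2\rfloor,\lceil n_2/2\rceil;k}.
\]
\item[(ii)] If $2k-1\le n$, there is an explicit bijection $\mathcal{M}^{\mathrm{DAS}}_{n,n;2k-1}\to\mathcal{M}^{\mathrm{U}}_{\lfloor n/2\rfloor,\lceil n/2\rceil;k}$.
\item[(iii)] Let $K$ be even, $2\le K\le n$, and replace $2k-1$ by $K$ in \eqref{eq:one} and \eqref{eq:two}. Then \eqref{eq:one} always fails, and \eqref{eq:two} holds if and only if $n$ is even, in which case both sides are $0$.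
\end{enumerate}
\end{theorem}

A symmetric matrix is determined by half of its entries, so an identity of the form (whole) $=$ (half) $\times$ (half) is plausible, and one would first try to cut a matrix in two. Section~\ref{sec:paths} shows why this does not work as it stands. A maximal matrix is a family of $2k-2$ nonintersecting paths running from left to right. A diagonally symmetric matrix is given by the left half of the picture, an antidiagonally symmetric one by the upper half. A vertical cut produces two halves that must agree along the cut, and a horizontal cut meets paths that cross it. In Section~\ref{sec:switch} we remove the crossings by a reversible switching, at the price of one binary mark for each contact with the horizontal axis. The lower half is then the antidiagonally symmetric factor. The marked upper half is turned into the diagonally symmetric factor by the RSK correspondence (Sections~\ref{sec:rsk} and~\ref{sec:A}). For Theorem~\ref{thm:B}, both classes are translated into tableaux fixed by the evacuation involution; Section~\ref{sec:fixed} splits such a tableau into two tableaux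 on half the alphabet, and Section~\ref{sec:B} identifies the pieces. Section~\ref{sec:even} treats even index.

Throughout, $m=k-1\ge1$, so that the odd index is $2m+1$, and for square matrices of this index $b=n-2m\ge1$. We write $[x,y]$ for an interval of integers and $[N]=[1,N]$.

\section{Maximal matrices as paths, tableaux and arrays}\label{sec:paths}

\subsection{Interlacing partitions}

A partition is a weakly decreasing sequence $\lambda=(\lambda_1,\lambda_2,\dots)$ of nonnegative integers, almost all zero; we put $\lambda_0=\infty$, and $(r^q)$ is the partition with $q$ parts equal to $r$. We write $\mu\prec\lambda$ if $\lambda_1\ge\mu_1\ge\lambda_2\ge\mu_2\ge\cdots$. A \emph{semistandard tableau} of shape $\lambda$ is a filling of the diagram of $\lambda$ (row $i$ has $\lambda_i$ boxes, row $1$ on top) by positive integers, weakly increasing along rows and strictly increasing down columns; $\operatorname{SSYT}(\lambda,[N])$ is the set of those with entries in $[N]$. For such a tableau $T$ let $T^{(j)}$ be the shape formed by the entries $\le j$. No two entries $j$ lie in one column, which says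 $T^{(j-1)}\prec T^{(j)}$, and we identify $T$ with the chain
\[
\emptyset=T^{(0)}\prec T^{(1)}\prec\dots\prec T^{(N)}=\lambda .
\]
Every such chain comes from exactly one tableau, and $T^{(j)}$ has at most $j$ parts. The following lemma will convert one time step of a family of paths into one step of such a chain.

\begin{lemma}\label{lem:conj}
Weakly increasing sequences $u_1\le\dots\le u_r$ of nonnegative integers correspond bijectively to partitions $\lambda$ with $\lambda_1\le r$ via $\lambda_i=\#\{t:u_t\ge i\}$. If $u\leftrightarrow\lambda$ and $u'\leftrightarrow\lambda'$, then $u'-u\in\{0,1\}^r$ if and only if $\lambda\prec\lambda'$.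
\end{lemma}

\begin{proof}
We have $\lambda_i\ge r+1-t$ if and only if $u_t\ge i$, so the inverse is $u_t=\#\{i:\lambda_i\ge r+1-t\}$. If $u_t\le u'_t\le u_t+1$ for all $t$, then $\lambda_i\le\lambda'_i$ and $\lambda'_{i+1}=\#\{t:u'_t\ge i+1\}\le\#\{t:u_t\ge i\}=\lambda_i$. Conversely, $\lambda_i\le\lambda'_i$ for all $i$ gives $u_t\le u'_t$, and $\lambda'_{i+1}\le\lambda_i$ for all $i$ gives $u'_t\le 1+\#\{i\ge1:\lambda'_{i+1}\ge r+1-t\}\le1+u_t$.
\end{proof}

\subsection{The path model}

Let $1\le r\le\min(n_1,n_2)$, $b_1=n_1-r$, $b_2=n_2-r$. \emph{Diagonal $d$} is the set of cells $(i,j)$ with $j-i=d$, and we locate a cell on its diagonal by $s=i+j\equiv d\pmod 2$. A diagonal is a strict chain, so it carries at most $r$ ones. Maximality forces every diagonal to carry as many ones as it can, and the ones on neighboring diagonals then line up into paths. A \emph{family} always means a sequence of integer-valued paths with steps $\pm1$, defined on a common interval of times, such that at each time path $t$ is strictly below path $t+1$.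

\begin{proposition}\label{prop:paths}
The set $\mathcal{M}^{\mathrm{U}}_{n_1,n_2;r+1}$ is in bijection with the families $s_1<\dots<s_r$ of paths $s_t:[-b_1,b_2]\to\mathbb{Z}$ with $s_t(-b_1)=b_1+2t$ and $s_t(b_2)=b_2+2t$. Here $s_1(d)<\dots<s_r(d)$ are the $s$-coordinates of the ones on diagonal $d$, and all cells on diagonals outside $[-b_1,b_2]$ are ones.
\end{proposition}

\begin{proof}
A diagonal of length $\ell$ contains at most $\min(r,\ell)$ ones. Diagonals $-b_1$ and $b_2$ have length exactly $r$, those between them have length at least $r$, and those outside $[-b_1,b_2]$ have lengths $r-1,\dots,1$ on each side. So an $I_{r+1}$-avoiding matrix has at most $r(b_1+b_2+1)+r(r-1)=r(n_1+n_2-r)$ ones, and in a maximal matrix every diagonal contains exactly $\min(r,\ell)$ ones. In particular the diagonals $-b_1$ and $b_2$ are full. Their cells are $(b_1+t,t)$ and $(t,b_2+t)$, $1\le t\le r$, which gives the boundary values.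

The difference $s_t(d+1)-s_t(d)$ is odd. Let $(i,j)$ and $(i',j')$ be the $t$-th ones of diagonals $d$ and $d+1$. If $s_t(d+1)\ge s_t(d)+3$, then $2i'=s_t(d+1)-d-1\ge 2i+2$ and $2j'=s_t(d+1)+d+1\ge 2j+4$, so the first $t$ ones of diagonal $d$ followed by the last $r-t+1$ ones of diagonal $d+1$ form a strict chain of $r+1$ ones. If $s_t(d+1)\le s_t(d)-3$, then $i'\le i-2$ and $j'\le j-1$, and the first $t$ ones of diagonal $d+1$ followed by the last $r-t+1$ ones of diagonal $d$ form such a chain. Hence all steps are $\pm1$.

Conversely, take a family as in the statement. A step $+1$ moves from $(i,j)$ east to $(i,j+1)$ and a step $-1$ moves north to $(i-1,j)$. So path $t$ runs from $(b_1+t,t)$ to $(t,b_2+t)$ inside the matrix. Put ones on the cells of the paths and on all diagonals outside $[-b_1,b_2]$; the number of ones is $r(b_1+b_2+1)+r(r-1)$. Extend path $t$ by the cells $(i,t)$ with $b_1+t\le i\le n_1$ and $(t,j)$ with $b_2+t\le j\le n_2$. A cell $(i,j)$ with $i-j>b_1$ has $j<n_1-b_1=r$ and $i>b_1+j$, so it lies on extended path $j$; a cell with $j-i>b_2$ has $i<r$ and lies on extended path $i$.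 Thus $r$ north-east lattice paths cover all ones. Along such a path the row index never increases while the column index never decreases, so the path contains at most one cell of a strict chain. Hence a strict chain of ones has at most $r$ cells.
\end{proof}

Call a step $+1$ \emph{up} and a step $-1$ \emph{down}. Each path has $b_2$ up steps and $b_1$ down steps. Let $u_t^{(\tau)}$ be the number of up steps among the first $\tau$ steps of path $t$.

\begin{proposition}\label{prop:tab}
Put $N=b_1+b_2$ and $\lambda^{(\tau)}_i=\#\{t:u_t^{(\tau)}\ge i\}$. Then $M\mapsto(\lambda^{(\tau)})_{0\le\tau\le N}$ is a bijection $\mathcal{M}^{\mathrm{U}}_{n_1,n_2;r+1}\to\operatorname{SSYT}((r^{b_2}),[N])$. The half turn of $M$ corresponds to the chain $\tilde\lambda$ with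
\begin{equation}\label{eq:halfturn}
\tilde\lambda^{(\tau)}_i=r-\lambda^{(N-\tau)}_{b_2+1-i}\qquad(1\le i\le b_2).
\end{equation}
\end{proposition}

\begin{proof}
After $\tau$ steps path $t$ is at $b_1+2t+2u_t^{(\tau)}-\tau$, so it is strictly below path $t+1$ if and only if $u_t^{(\tau)}\le u_{t+1}^{(\tau)}$. By Lemma~\ref{lem:conj} the families correspond to $\prec$-chains of partitions with first part at most $r$, starting at $\emptyset$ and, since $u_t^{(N)}=b_2$ for all $t$, ending at $(r^{b_2})$.

The half turn acts by $d\mapsto b_2-b_1-d$ and $s\mapsto n_1+n_2+2-s$. It reverses time, sends path $r+1-t$ to path $t$, and keeps up steps up, because both coordinates are reversed. So the new path $t$ has $b_2-u_{r+1-t}^{(N-\tau)}$ up steps among its first $\tau$, and $\tilde\lambda^{(\tau)}_i=\#\{t:u_t^{(N-\tau)}\le b_2-i\}=r-\lambda^{(N-\tau)}_{b_2+1-i}$.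
\end{proof}

\subsection{Square matrices and their symmetries}

Let $n_1=n_2=n$ and $b_1=b_2=n-r$, which we call $b$. Use the centered \emph{height} $h=s-(n+1)$, and let $H_d$ be the set of heights of the ones on diagonal $d$, for $-b\le d\le b$. Path $t$ starts and ends at height $2t-r-1$, so $H_{-b}=H_b=H^\circ:=\{-(r-1),-(r-3),\dots,r-1\}$. Reflection in the diagonal maps $(d,h)$ to $(-d,h)$, reflection in the antidiagonal maps it to $(d,-h)$, and the half turn maps it to $(-d,-h)$. Hence
\begin{equation}\label{eq:sym}
\mathrm{DS}:\ H_{-d}=H_d,\qquad \mathrm{AS}:\ H_d=-H_d,\qquad \mathrm{HTS}:\ H_{-d}=-H_d\qquad(\text{all } d).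
\end{equation}

Now let $r=2m$, so that $H^\circ=\{\pm1,\pm3,\dots,\pm(2m-1)\}$. Consider families of $m$ paths starting at time $0$ at heights $1,3,\dots,2m-1$, and define
\begin{itemize}
\item $\mathcal{D}$: $2b$ steps, final heights $1,3,\dots,2m-1$, all heights $>0$;
\item $\mathcal{W}$: $2b$ steps, final heights $1,3,\dots,2m-1$, all heights $\ge0$;
\item $\mathcal{D}^{\mathrm{h}}$: $b$ steps, arbitrary final heights, all heights $>0$.
\end{itemize}
Heights at time $\tau$ are congruent to $\tau+1$ modulo $2$, so height $0$ can be occupied only at odd times. For $F\in\mathcal{W}$ let $Z(F)$ be the set of $i\in[b]$ such that height $0$ is occupied at time $2i-1$ (necessarily by the lowest path).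

\begin{lemma}\label{lem:classes}
There are bijections
\[
\mathcal{M}^{\mathrm{DS}}_{n,n;2m+1}\leftrightarrow\bigsqcup_{\lambda:\,\lambda_1\le2m}\operatorname{SSYT}(\lambda,[b]),\qquad
\mathcal{M}^{\mathrm{AS}}_{n,n;2m+1}\leftrightarrow\mathcal{D},\qquad
\mathcal{M}^{\mathrm{DAS}}_{n,n;2m+1}\leftrightarrow\mathcal{D}^{\mathrm{h}}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:sym} a DS family is determined by its first $b$ steps, which form an arbitrary family starting at $H^\circ$. As in Proposition~\ref{prop:tab}, these correspond to chains $\emptyset=\lambda^{(0)}\prec\dots\prec\lambda^{(b)}$ with first parts at most $2m$. In an AS family $H_d=-H_d$ has even size $2m$, so $0\notin H_d$ and exactly $m$ heights are positive. The upper $m$ paths form an element of $\mathcal{D}$ (time $\tau=d+b$), and adding the mirror image inverts the map. A DAS family is determined by the first $b$ steps of its upper $m$ paths, an arbitrary element of $\mathcal{D}^{\mathrm{h}}$.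
\end{proof}

\begin{example}\label{ex:M0}
Let $n=4$, $m=1$, $b=2$, so $h=i+j-5$. The matrix
\[
M_0=\begin{pmatrix}1&1&1&1\\1&1&1&1\\1&1&0&0\\1&1&0&0\end{pmatrix}
\]
has, on the diagonals $d=-2,\dots,2$, the two paths with heights $-1,-2,-3,-2,-1$ and $1,0,-1,0,1$. The upper path crosses the axis $h=0$ twice.
\end{example}

\subsection{Chains read along diagonals}

To apply RSK we want families as two-dimensional arrays. An array $Y$ with integer values on a set of cells is \emph{decreasing} if $Y(i,j)\le Y(i,j-1)$ and $Y(i+1,j)\le Y(i,j)$ whenever both cells belong to the set. Put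
\[
\Delta_b=\{(i,j):i,j\ge1,\ i+j\le b+1\},\qquad \Theta_b=\{(i,j):1\le i\le j,\ i+j\le b\},
\]
and let $\operatorname{Rect}(q,p)$ be the set of decreasing arrays $[q]\times[p]\to[0,m]$ (one element if $pq=0$). Transposition is a bijection $\operatorname{Rect}(q,p)\leftrightarrow\operatorname{Rect}(p,q)$.

\begin{lemma}\label{lem:arrays}
There are bijections:
\begin{enumerate}
\item[(a)] $\mathcal{W}\leftrightarrow\{\text{decreasing }Y:\Delta_b\to[0,m]\}$, under which $i\in Z(F)$ if and only if $Y(i,b+1-i)>0$;
\item[(b)] $\mathcal{D}^{\mathrm{h}}\leftrightarrow\{\text{decreasing }Y:\Theta_b\to[0,m]\}$;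
\item[(c)] $\operatorname{SSYT}((m^q),[p+q])\leftrightarrow\operatorname{Rect}(q,p)$.
\end{enumerate}
In (a) and (b), $Y(i,j)$ is the number of paths with at least $i$ down steps among their first $i+b-j$ steps. In (c), $T$ goes to the array with entries $T^{(i+p-j)}_i$.
\end{lemma}

\begin{proof}
\emph{Common setting.} Fix integers $N,c\ge0$ and consider systems $y_i^{(\tau)}\in[0,m]$, $i\ge1$, $0\le\tau\le N$, with
\begin{equation}\label{eq:interlace}
y^{(0)}=\emptyset,\qquad y_i^{(\tau)}\le y_i^{(\tau+1)},\qquad y_{i+1}^{(\tau+1)}\le y_i^{(\tau)}.
\end{equation}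
These are exactly the chains $\emptyset=y^{(0)}\prec\dots\prec y^{(N)}$ with first parts at most $m$: each $y^{(\tau)}$ is a partition, because $y_{i+1}^{(\tau)}\le y_i^{(\tau-1)}\le y_i^{(\tau)}$ and $y_i^{(\tau)}\le y^{(0)}_{i-\tau}=0$ for $i>\tau$. Put $Y(i,j)=y_i^{(i+c-j)}$ on the strip $\Sigma=\{(i,j):i\ge1,\ 0\le i+c-j\le N\}$; time $\tau$ is the diagonal $j=i+c-\tau$. The two inequalities in \eqref{eq:interlace} say exactly that $Y$ is decreasing on $\Sigma$.

Suppose $E\subseteq E'\subseteq\Sigma$, and both $E$ and $E'$ contain, with each cell, its north and west neighbors in $\Sigma$. Then a decreasing array $E'\setminus E\to[0,m]$, extended by $m$ on $E$ and by $0$ outside $E'$, is decreasing on $\Sigma$. Indeed, let $c_1$ be the north or west neighbor of $c_2$. If $c_2\notin E'$ or $c_1\in E$, the inequality $Y(c_2)\le Y(c_1)$ is trivial; otherwise $c_2\in E'$ gives $c_1\in E'$, and $c_1\notin E$ gives $c_2\notin E$, so both cells lie in $E'\setminus E$. In each case below it remains to find the forced regions and to check the boundary conditions.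

\emph{Families.} Let $\bar u_t^{(\tau)}$ be the number of down steps among the first $\tau$ steps of path $t$. Its height is $2t-1+\tau-2\bar u_t^{(\tau)}$, so being a family means $\bar u_1^{(\tau)}\ge\bar u_2^{(\tau)}\ge\cdots$. By Lemma~\ref{lem:conj}, with the order of the paths reversed, families of $m$ paths starting at $1,3,\dots,2m-1$ correspond to systems \eqref{eq:interlace} via $y_i^{(\tau)}=\#\{t:\bar u_t^{(\tau)}\ge i\}$. The lowest height is $1+\tau-2\bar u_1^{(\tau)}$, and $\bar u_1^{(\tau)}$ is the number of parts of $y^{(\tau)}$. So heights are $\ge0$ if and only if $y_i^{(\tau)}=0$ for $2i>\tau+1$, and they are $>0$ if and only if $y_i^{(\tau)}=0$ for $2i>\tau$. When heights are $\ge 0$, height $0$ is occupied at time $2i-1$ if and only if $y_i^{(2i-1)}>0$. Take $c=b$; then $2i-\tau=i+j-b$.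

(a) Here $N=2b$. Returning to the initial heights means $y^{(2b)}=(m^b)$. It forces $y_i^{(\tau)}\ge y^{(2b)}_{i+2b-\tau}=m$ for $\tau\ge b+i$, that is, on $E=\{j\le0\}$. The height condition says that $Y$ vanishes outside $E'=\{i+j\le b+1\}$. On $\Sigma$ we have $j\ge i-b$, so $j\le0$ implies $i\le b$ and $i+j\le b$; thus $E\subseteq E'$, and $E'\setminus E=\Delta_b$. Conversely, extend a decreasing array on $\Delta_b$. At time $0$ we have $i+j=2i+b>b+1$, so $y^{(0)}=\emptyset$. At time $2b$ we have $j=i-b$; the value is $m$ for $i\le b$, and for $i>b$ it is $0$ since $i+j=2i-b>b+1$. Finally $y_i^{(2i-1)}=Y(i,b+1-i)$.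

(b) Here $N=b$, so $\Sigma=\{i\le j\le i+b\}$. Take $E=\emptyset$; the height condition says that $Y$ vanishes outside $E'=\{i+j\le b\}\cap\Sigma=\Theta_b$. At time $0$ we have $i+j>b$, so every extended array has $y^{(0)}=\emptyset$.

(c) Take $c=p$, $N=p+q$, $y^{(\tau)}=T^{(\tau)}$. The entries vanish for $i>q$ and for $\tau<i$, which means $j>p$; so they vanish outside $E'=\{i\le q,\ j\le p\}$. For $j\le0$, that is $\tau-i\ge p$, we have $y_i^{(\tau)}\ge y^{(p+q)}_{i+p+q-\tau}=m$; put $E=\{j\le0\}$. On $\Sigma$ we have $j\ge i-q$, so $E\subseteq E'$, and $E'\setminus E=[q]\times[p]$. For an extended array, time $0$ has $j=i+p>p$ and value $0$; time $p+q$ has $j=i-q$ and value $m$ for $i\le q$, $0$ for $i>q$.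
\end{proof}

\section{Switching along the axis}\label{sec:switch}

Let $r=2m$ and $n=b+2m$. If the upper $m$ paths of a family stay weakly above the axis $h=0$ and the lower $m$ paths stay strictly below it, the family is a pair in $\mathcal{W}\times\mathcal{D}$. A general family crosses the axis, and we want to move it reversibly into this position. Reflecting the part of one path that lies below the axis may create collisions above it; resolving these forces further changes, and the process has to close up. The closed loops that organize it become visible when families are viewed as perfect matchings: a matching and its mirror image together form alternating cycles, and exchanging the two matchings along one cycle gives a new matching.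

\begin{proposition}\label{prop:switch}
There is a bijection
\[
\mathcal{M}^{\mathrm{U}}_{n,n;2m+1}\to\{(F^+,S,F^-):F^+\in\mathcal{W},\ S\subseteq Z(F^+),\ F^-\in\mathcal{D}\}.
\]
\end{proposition}

\begin{proof}
\emph{The graph.} A \emph{site} is a pair $(d,h)$ with $-b\le d\le b$, $h\equiv d+b+1\pmod 2$ and $|h|\le 2m+b$. Each site $v$ has two vertices $v^-$ (entrance) and $v^+$ (exit), except that $v^-$ is deleted for $v=(-b,h)$ with $h\in H^\circ$, and $v^+$ is deleted for $v=(b,h)$ with $h\in H^\circ$. The edges are $v^-v^+$, and $v^+w^-$ for $v=(d,h)$, $w=(d+1,h\pm1)$. This graph $\mathcal{G}$ is bipartite, with the signs as color classes. Drawing $v^\mp$ at $(d\mp\frac14,h)$ with straight edges gives a plane drawing, since heights in one column differ by even numbers.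

\emph{Matchings are families.} Let $X$ be a perfect matching of $\mathcal{G}$. Call a site $v$ \emph{unoccupied} if $v^-v^+\in X$ and \emph{occupied} otherwise; the remaining edges of $X$ are \emph{steps}, and both sites of a step are occupied. In column $-b$ a vertex $v^-$ is adjacent only to $v^+$, and in column $b$ a vertex $v^+$ is adjacent only to $v^-$. So in columns $\pm b$ the occupied sites are those with $h\in H^\circ$. Every occupied site outside column $-b$ is entered by exactly one step, and every occupied site outside column $b$ is left by exactly one step. So the occupied sites form $2m$ disjoint paths from column $-b$ to column $b$. The heights of two of them differ in each column by a nonzero even number that changes by $0$ or $\pm2$ per step, so their order never changes. Thus $X$ gives a family as in Proposition~\ref{prop:paths}. Conversely, the heights of such a family satisfy $|h|\le 2m-1+b$, and its steps together with the edges $v^-v^+$ at unvisited sites form a perfect matching.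

\emph{The reflection.} The map $\sigma:(d,h)\mapsto(d,-h)$ is an automorphism of $\mathcal{G}$. Its fixed vertices are the \emph{axis vertices} $v_i^-,v_i^+$ of the sites $v_i=(-b+2i-1,0)$, $1\le i\le b$. None of these sites lies in column $\pm b$, so no axis vertex is deleted, and along the axis the order is $v_1^-,v_1^+,v_2^-,v_2^+,\dots$, with alternating signs. (This uses that $r$ is even: for odd $r$ a path starts on the axis.) No edge joins a vertex with $h>0$ to one with $h<0$.

\emph{Cycles through the axis.} Each component of $X\cup\sigma X$ is either an edge common to $X$ and $\sigma X$ or an even cycle of length at least $4$ whose edges alternate between $X$ and $\sigma X$. If $v_i$ is unoccupied, $v_i^-v_i^+$ is a common edge. If $v_i$ is occupied, we call $v_i^-$ and $v_i^+$ \emph{free}. The $X$-edge at a free vertex leads to height $1$ or to height $-1$, and we call the vertex \emph{upper} or \emph{lower} accordingly; its $\sigma X$-edge is the mirror image. Let $v$ be free and $C$ its component, a cycle. Since $\sigma$ preserves $X\cup\sigma X$ and fixes $v$, it maps $C$ to itself, and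 it interchanges the two edges at $v$. So $\sigma$ acts on the even cycle $C$ as a reflection and fixes exactly one further vertex $v^*$, the one opposite to $v$. This $v^*$ is an axis vertex, and it is free because its component is not a common edge. Removing $v$ and $v^*$ splits $C$ into two nonempty arcs without axis vertices, interchanged by $\sigma$; one lies in $h>0$, the other in $h<0$.

\emph{Claim: $v$ and $v^*$ have opposite signs, and they are both upper or both lower.} The cycle $C$ is a simple closed polygon which the axis crosses exactly twice, at $v$ and at $v^*$. So the points of the axis between $v$ and $v^*$ lie inside $C$ and the other points lie outside. Any other cycle is disjoint from $C$, hence lies inside or outside. Therefore the free vertices strictly between $v$ and $v^*$ are paired among themselves by $*$. The axis vertices that are not free come in neighboring pairs $v_i^-,v_i^+$, and such a pair lies entirely between $v$ and $v^*$ or entirely outside. So the number of axis vertices strictly between $v$ and $v^*$ is even, and since signs alternate, $v$ and $v^*$ have opposite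 signs. As $\mathcal{G}$ is bipartite, the path from $v$ to $v^*$ through the upper arc has an odd number of edges. Its first and last edges are then both in $X$, and $v,v^*$ are upper, or both in $\sigma X$, and $v,v^*$ are lower. This proves the claim. We call $C$ itself upper or lower.

\emph{Flips.} To \emph{flip} $C$ is to replace $X\cap C$ by $\sigma X\cap C$. The result $X'$ is a perfect matching, and $\sigma X'$ arises from $\sigma X$ by the opposite replacement. So $X'\cup\sigma X'=X\cup\sigma X$: the free vertices and the cycles are unchanged, $C$ changes from upper to lower or conversely, and the other cycles keep their type. Flips at different cycles commute. By the claim each cycle through the axis contains exactly one free vertex $v_i^-$, so these cycles are indexed by the occupied axis sites.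

\emph{The bijection.} Call a matching \emph{lifted} if all its free vertices are upper. Map $X$ to $(X^{\uparrow},S)$, where $X^{\uparrow}$ is obtained by flipping all lower cycles and $S$ is the set of $i$ such that $v_i^-$ is free and lower for $X$. Then $X^{\uparrow}$ is lifted. Given a lifted matching and any set $S$ of indices of its occupied axis sites, flipping the cycles through $v_i^-$, $i\in S$, inverts the map.

In a lifted family a path reaches the axis only from above and leaves it upward. So the $m$ paths starting at $h>0$ never go below $0$, and the $m$ paths starting at $h<0$ never reach $0$. The upper paths form $F^+\in\mathcal{W}$ and the mirror image of the lower paths is $F^-\in\mathcal{D}$; conversely every pair $(F^+,F^-)$ gives a lifted family. The site $v_i$ belongs to time $2i-1$, so it is occupied exactly when $i\in Z(F^+)$.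
\end{proof}

This is a bijective form of the argument behind Ciucu's matching factorization theorem.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=0.7]
\draw[gray,dotted] (-2.3,0)--(2.3,0) node[right,black]{$h=0$};
\foreach \sy/\st in {1/solid,-1/dashed}
 \draw[very thick,\st,yscale=\sy]
 (-1.75,1)--(-1.25,0) (-0.75,0)--(-0.25,-1) (0.25,-1)--(0.75,0) (1.25,0)--(1.75,1)
 (-1.75,-1)--(-1.25,-2) (-0.75,-2)--(-0.25,-3) (0.25,-3)--(0.75,-2) (1.25,-2)--(1.75,-1)
 (-1.25,2)--(-0.75,2) (-0.25,1)--(0.25,1) (-0.25,3)--(0.25,3) (0.75,2)--(1.25,2);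
\foreach \x/\y in {-1.75/1,1.75/1,-1.25/0,-0.75/0,0.75/0,1.25/0,-1.25/2,-0.75/2,0.75/2,1.25/2,-0.25/1,0.25/1,-0.25/3,0.25/3}
 {\node[circle,fill,inner sep=1.3pt] at (\x,\y){}; \node[circle,fill,inner sep=1.3pt] at (\x,-\y){};}
\node[above right] at (-1.3,0){$v_1^-$}; \node[below left] at (-0.7,0){$v_1^+$};
\node[above right] at (0.7,0){$v_2^-$}; \node[below left] at (1.3,0){$v_2^+$};
\end{tikzpicture}
\caption{The matching $X$ (solid) of the two paths with heights $1,0,-1,0,1$ and $-1,-2,-3,-2,-1$, and its mirror image $\sigma X$ (dashed); common edges are omitted. Slanted solid edges are path steps, horizontal solid edges are unoccupied sites. The inner cycle meets the axis in $v_1^+,v_2^-$, where the solid edges go down; the outer cycle meets it in $v_1^-,v_2^+$, where they go up.}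
\label{fig:cycles}
\end{figure}

\begin{example}\label{ex:switch}
Figure~\ref{fig:cycles} shows $X\cup\sigma X$ for the matrix $M_0$ of Example~\ref{ex:M0}. The inner cycle is lower and contains $v_2^-$; the outer cycle is upper. Flipping the inner cycle changes the upper path to $1,0,1,0,1$. So $M_0\mapsto(F^+,S,F^-)$ with $F^+=(1,0,1,0,1)$, $S=\{2\}$, $F^-=(1,2,3,2,1)$. The choice $S=\{1\}$ shows that flips are not local: flipping the outer cycle of the lifted family gives the paths $1,2,3,2,1$ and $-1,0,1,0,-1$.

For $m=1$, $b=2$ the set $\mathcal{D}$ consists of $(1,2,3,2,1)$ and $(1,2,1,2,1)$, and $\mathcal{W}$ contains in addition $(1,2,1,0,1)$, $(1,0,1,2,1)$, $(1,0,1,0,1)$. The number of pairs $(F^+,S)$ is $1+1+2+2+4=10$. A tableau of shape $\lambda$ with entries in $[2]$ is determined by $T^{(1)}_1\in[\lambda_2,\lambda_1]$, so the shapes $\emptyset,(1),(2),(1,1),(2,1),(2,2)$ give $1+2+3+1+2+1=10$ tableaux, and \eqref{eq:one} reads $20=10\cdot2$.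
\end{example}

By Lemma~\ref{lem:classes}, $F^-$ is an antidiagonally symmetric matrix. To prove Theorem~\ref{thm:A} we must match the pairs $(F^+,S)$ with tableaux with entries in $[b]$ and at most $2m$ columns, of arbitrary shape. RSK produces tableaux of arbitrary shape from symmetric matrices, and it controls the number of columns.

\section{RSK and the symmetries of a square matrix}\label{sec:rsk}

\subsection{Classical facts}

To \emph{row-insert} a letter $x$ into a tableau, append it to row $1$ if no entry of that row exceeds $x$; otherwise let $x$ replace (\emph{bump}) the leftmost entry greater than $x$, and insert the bumped entry into row $2$ by the same rule, and so on. For a word $w$, $P(w)$ is the tableau obtained by inserting the letters of $w$ from left to right into the empty tableau, $\operatorname{sh}(w)$ is its shape, and $w|_J$ is the subword of letters lying in $J$. The \emph{reading word} of a tableau lists its rows from bottom to top, each from left to right. \emph{Knuth equivalence} $\equiv$ is generated by replacing three adjacent letters according to $xzy\leftrightarrow zxy$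 for $x\le y<z$ and $yxz\leftrightarrow yzx$ for $x<y\le z$. We use the following facts from \cite[Ch.~2--4 and App.~A]{Fulton} and \cite[Ch.~7 and App.~1]{Stanley}.
\begin{enumerate}
\item[(K1)] $P(w)=P(w')$ if and only if $w\equiv w'$. The word $w$ is equivalent to the reading word of $P(w)$, and $P$ of the reading word of a tableau $T$ is $T$. If $w\equiv w'$, then $w|_J\equiv w'|_J$ for every interval $J$. The entries $\le j$ of $P(w)$ form $P(w|_{[1,j]})$.
\item[(K2)] (Greene) For $\lambda=\operatorname{sh}(w)$, the sum $\lambda_1+\dots+\lambda_i$ is the maximal size of a union of $i$ disjoint weakly increasing subsequences of $w$.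
\item[(K3)] (RSK) For an $N\times N$ matrix $A$ of nonnegative integers let $w(A)$ list rows $1,\dots,N$ in order, row $i$ contributing $1^{A_{i1}}2^{A_{i2}}\cdots N^{A_{iN}}$. Let $P(A)=P(w(A))$, and let $Q(A)$ be the chain of shapes reached after inserting rows $1,\dots,i$ $(0\le i\le N)$. Then $A\mapsto(P(A),Q(A))$ is a bijection onto pairs of tableaux of equal shape with entries in $[N]$. The common shape is $\operatorname{sh}(A)$.
\item[(K4)] (Sch\"utzenberger) If a permutation is an involution with $f$ fixed points, the shape of its word has exactly $f$ columns of odd length. (Schensted) Reversing a word with distinct letters transposes its shape.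
\end{enumerate}

\subsection{Blocks, interval shapes and evacuation}

Order cells by $(i,j)\le(i',j')$ if $i\le i'$ and $j\le j'$; a \emph{chain} is a set of pairwise comparable cells, and a \emph{monotone path} is a lattice path with steps east and south. For intervals $I,J$ let $\operatorname{sh}_A(I,J)$ be the shape of the word of the block of $A$ with rows $I$ and columns $J$. The positions of this word are copies of cells, $A_{ij}$ copies of $(i,j)$, and a set of positions is a weakly increasing subsequence exactly when the underlying cells are pairwise comparable. Transposition preserves the order on cells; rotation by $180^\circ$ and reflection in the antidiagonal reverse it. By (K2):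
\begin{enumerate}
\item[(B1)] the shape of a block is unchanged under these three operations;
\item[(B2)] the first part of $\operatorname{sh}(A)$ is the maximal weight (sum of entries) of a monotone path from $(1,1)$ to $(N,N)$, since every chain extends to such a path.
\end{enumerate}

For a tableau $P$ with entries in $[N]$ and any word $w$ with $P(w)=P$, define the \emph{interval shape} $f_P(x,y)=\operatorname{sh}(w|_{[x,y]})$, which is $\emptyset$ for an empty interval. By (K1) it depends only on $P$, and $P^{(j)}=f_P(1,j)$. If $P=P(A)$, then $f_P(x,y)=\operatorname{sh}_A([N],[x,y])$.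

Let $w^\#$ be the word $w$ reversed, with each letter $x$ replaced by $N+1-x$. Weakly increasing subsequences of $w$ and $w^\#$ correspond, so $\operatorname{sh}(w^\#)=\operatorname{sh}(w)$ by (K2). Define the \emph{evacuation} $\operatorname{ev}P=P(w^\#)$. Since $w^\#|_{[x,y]}=(w|_{[N+1-y,N+1-x]})^\#$, we get
\begin{equation}\label{eq:ev}
f_{\operatorname{ev}P}(x,y)=f_P(N+1-y,N+1-x).
\end{equation}
In particular $(\operatorname{ev}P)^{(j)}=f_P(N+1-j,N)$ does not depend on the choice of $w$, so $\operatorname{ev}$ is a well-defined shape-preserving involution. On rectangular shapes it is rotation combined with complementation.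

\begin{lemma}\label{lem:evrect}
If $P\in\operatorname{SSYT}((r^q),[N])$, then $(\operatorname{ev}P)^{(j)}_i=r-P^{(N-j)}_{q+1-i}$ for $1\le i\le q$.
\end{lemma}

\begin{proof}
Let $w$ be the reading word of $P$ restricted to the letters $>N-j$. Rotate the part of $P$ consisting of these letters by $180^\circ$ and replace each letter $x$ by $N+1-x$. The result is a tableau of shape $\mu$ with $\mu_i=r-P^{(N-j)}_{q+1-i}$. Its reading word visits the rows of $P$ from top to bottom, each from right to left, so it is $w^\#$. Hence $(\operatorname{ev}P)^{(j)}=f_P(N+1-j,N)=\operatorname{sh}(w)=\operatorname{sh}(w^\#)=\mu$.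
\end{proof}

\subsection{Symmetric matrices}

Let $A^{T}$ be the transpose of $A$ and $A^{\mathrm{at}}$ its reflection in the antidiagonal, $A^{\mathrm{at}}_{ij}=A_{N+1-j,N+1-i}$.

\begin{lemma}\label{lem:symRSK}
We have $P(A^T)=Q(A)$, $Q(A^T)=P(A)$, $P(A^{\mathrm{at}})=\operatorname{ev}Q(A)$ and $Q(A^{\mathrm{at}})=\operatorname{ev}P(A)$. Consequently $A\mapsto P(A)$ is a bijection
\begin{enumerate}
\item[(a)] from $N\times N$ matrices with $A=A^{\mathrm{at}}$ to all tableaux with entries in $[N]$, the inverse being $\mathrm{RSK}^{-1}$ of $(P,\operatorname{ev}P)$;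
\item[(b)] from $N\times N$ matrices with $A=A^T=A^{\mathrm{at}}$ to the tableaux with entries in $[N]$ and $P=\operatorname{ev}P$, the inverse being $\mathrm{RSK}^{-1}$ of $(P,P)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (B1), $P(A^T)^{(j)}=\operatorname{sh}_{A^T}([N],[1,j])=\operatorname{sh}_A([1,j],[N])=Q(A)^{(j)}$; exchanging $A$ and $A^T$ gives the second formula. It follows that $f_{Q(A)}(x,y)=\operatorname{sh}_{A^T}([N],[x,y])=\operatorname{sh}_A([x,y],[N])$. Hence
\[
P(A^{\mathrm{at}})^{(j)}=\operatorname{sh}_{A^{\mathrm{at}}}([N],[1,j])=\operatorname{sh}_A([N+1-j,N],[N])=f_{Q(A)}(N+1-j,N)=(\operatorname{ev}Q(A))^{(j)}.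
\]
Applied to $A^{\mathrm{at}}$ this gives $P(A)=\operatorname{ev}Q(A^{\mathrm{at}})$, the fourth formula. By (K3), $A=A^{\mathrm{at}}$ if and only if $Q(A)=\operatorname{ev}P(A)$, and $A=A^T$ if and only if $Q(A)=P(A)$.
\end{proof}

The next lemma, needed only for Theorem~\ref{thm:B}, reads conditions on the two diagonals of $A$ from its shape.

\begin{lemma}\label{lem:odd}
\begin{enumerate}
\item[(a)] If $A=A^T$, the number of columns of odd length of $\operatorname{sh}(A)$ is the trace of $A$.
\item[(b)] If $A=A^{\mathrm{at}}$, the number of rows of odd length of $\operatorname{sh}(A)$ is the number of odd entries on the antidiagonal of $A$.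
\end{enumerate}
\end{lemma}

\begin{proof}
We replace $A$ by a permutation matrix with the same shape and the same symmetry. Let $\ell_0=\sum A_{ij}$ and consider the copies $(i,j,\ell)$, $1\le\ell\le A_{ij}$. For a copy $x$ let $\rho(x)$ be its rank in the lexicographic order of the triples $(i,j,\ell)$ and $\chi(x)$ its rank in the lexicographic order of the triples $(j,i,\ell)$. The points $(\rho(x),\chi(x))$ are the ones of an $\ell_0\times\ell_0$ permutation matrix $\tilde A$. Two copies of one cell are ordered in the same way by $\rho$ and $\chi$; so are copies of different cells with $i\le i'$, $j\le j'$; copies with $i<i'$, $j>j'$ are ordered oppositely. So two points of $\tilde A$ are comparable exactly when the underlying cells of $A$ are, and $\operatorname{sh}(\tilde A)=\operatorname{sh}(A)$ by (K2).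

(a) The involution $\iota(i,j,\ell)=(j,i,\ell)$ on copies satisfies $\rho\circ\iota=\chi$ and $\chi\circ\iota=\rho$. So $\tilde A$ is symmetric, and $\rho(x)=\chi(x)$ exactly when $\iota x=x$, that is $i=j$. The permutation is an involution whose number of fixed points is the trace of $A$; apply (K4).

(b) The involution $\iota(i,j,\ell)=(N+1-j,N+1-i,A_{ij}+1-\ell)$ satisfies $\rho\circ\iota=\ell_0+1-\chi$ and $\chi\circ\iota=\ell_0+1-\rho$. So $\tilde A$ is antidiagonally symmetric, and its points on the antidiagonal are the fixed copies, namely the middle copies of the odd antidiagonal entries of $A$. Reversing the order of the rows of $\tilde A$ gives a symmetric permutation matrix with that many ones on the diagonal. It also reverses the word, so by Schensted's theorem it transposes the shape; apply (K4).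
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

By (B2) the bound $\lambda_1\le2m$ is a bound on weights of chains in a matrix, whereas Lemma~\ref{lem:arrays} describes $F^+$ by a decreasing array bounded by $m$. Taking differences converts one kind of condition into the other. The \emph{predecessors} of a cell $(i,j)$ in a set $\Omega$ are those of $(i-1,j)$, $(i,j-1)$ that lie in $\Omega$.

\begin{lemma}\label{lem:diff}
Let $\Omega$ be a finite set of cells with positive coordinates, empty or containing $(1,1)$, such that any two cells $c\le c'$ of $\Omega$ are joined by a monotone path in $\Omega$. For decreasing $Y:\Omega\to[0,m]$ let $\operatorname{cap}(c)$ be the minimum of $Y$ over the predecessors of $c$ in $\Omega$, with $\operatorname{cap}(1,1)=m$, and put $g=\operatorname{cap}-Y$. Then $Y\mapsto g$ is a bijection onto the arrays $g:\Omega\to\mathbb{Z}_{\ge0}$ all of whose chains have weight at most $m$. The inverse is $Y=m-G$, where $G(c)$ is the maximal $g$-weight of a chain of $\Omega$ ending at $c$. The hypothesis holds for $\Delta_b$ and $\Theta_b$.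
\end{lemma}

\begin{proof}
A chain ending at $c$ is contained in a monotone path in $\Omega$ from $(1,1)$ to $c$. So for $g\ge0$ we have $G(1,1)=g(1,1)$, and for $c\neq(1,1)$, $G(c)$ is $g(c)$ plus the maximum of $G$ over the predecessors of $c$. The definition of $g$ says that $m-Y$ satisfies the same recursion, so $Y=m-G$, and $Y\ge0$ bounds all chain weights by $m$. Conversely, for $g$ as stated, $Y=m-G$ is decreasing with values in $[0,m]$, and the recursion gives $\operatorname{cap}-Y=g$. For $(i,j)\le(i',j')$ in $\Delta_b$ or $\Theta_b$, go east to $(i,j')$ and then south to $(i',j')$: each visited cell $(i'',j'')$ has $i''+j''\le i'+j'$, and $i''\le j''$ if $i\le j$ and $i'\le j'$.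
\end{proof}

\begin{proposition}\label{prop:WS}
There is a bijection from pairs $(F^+,S)$ with $F^+\in\mathcal{W}$, $S\subseteq Z(F^+)$ to the $b\times b$ nonnegative integer matrices $A=A^{\mathrm{at}}$ with $\operatorname{sh}(A)_1\le2m$.
\end{proposition}

\begin{proof}
\emph{Marks as signs.} Let $F^+$ correspond to $Y$ on $\Delta_b$ and let $c_i=(i,b+1-i)$, $1\le i\le b$, be the cells of the boundary. By Lemma~\ref{lem:arrays}(a), $S$ is any set of indices $i$ with $Y(c_i)>0$, so $S$ is a choice of sign for each nonzero value $Y(c_i)$: put $z_i=-Y(c_i)$ if $i\in S$ and $z_i=Y(c_i)$ otherwise. Let $\operatorname{cap}(c_i)$ be the minimum of $Y$ over the predecessors of $c_i$, which lie in $\Delta_{b-1}$ (for $b=1$, $\operatorname{cap}(c_1)=m$). The cells $c_i$ are predecessors of no cell of $\Delta_b$. So $(F^+,S)$ amounts to a decreasing array $Y:\Delta_{b-1}\to[0,m]$ and integers $z_i$ with $|z_i|\le\operatorname{cap}(c_i)$; one recovers $Y(c_i)=|z_i|$ and $S=\{i:z_i<0\}$.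

\emph{Differences.} Let $g$ on $\Delta_{b-1}$ be given by Lemma~\ref{lem:diff}, and let $G'(c_i)$ be the maximum of $G$ over the predecessors of $c_i$ ($0$ if $b=1$), so that $\operatorname{cap}(c_i)=m-G'(c_i)$. Shift $z_i$ to be nonnegative: $g(c_i)=\operatorname{cap}(c_i)+z_i$ ranges over $[0,2\operatorname{cap}(c_i)]$. We obtain nonnegative integer arrays $g$ on $\Delta_b$ with
\begin{equation}\label{eq:bound}
2G'(c_i)+g(c_i)\le2m\qquad(1\le i\le b),
\end{equation}
and all of them. Indeed, \eqref{eq:bound} gives $G'(c_i)\le m$ for all $i$. A cell $(i,j)$ of $\Delta_{b-1}$ satisfies $(i,j)\le(i,b-i)$, a predecessor of $c_i$, so $G(i,j)\le m$. Thus Lemma~\ref{lem:diff} applies to $g$ on $\Delta_{b-1}$, and $z_i=g(c_i)-(m-G'(c_i))$ satisfies $|z_i|\le\operatorname{cap}(c_i)$.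

\emph{Doubling.} The factor $2$ in \eqref{eq:bound} suggests reflecting the triangle. Let $A$ be the $b\times b$ matrix with $A=A^{\mathrm{at}}$ that agrees with $g$ on $\Delta_b$; every antidiagonally symmetric matrix arises from exactly one $g$. A monotone path from $(1,1)$ to $(b,b)$ meets the antidiagonal in exactly one cell $c_i$. Its part before $c_i$ is a path from $(1,1)$ to a predecessor of $c_i$, and so is the reflection in the antidiagonal of its part after $c_i$. Each part has weight at most $G'(c_i)$, and both bounds can be attained independently. So the maximal path weight is $\max_i(2G'(c_i)+g(c_i))$, and by (B2) condition \eqref{eq:bound} says $\operatorname{sh}(A)_1\le2m$.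
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Define $\Phi$ as the composition
\begin{equation}\label{eq:Phi}
M\ \longmapsto\ (F^+,S,F^-)\ \longmapsto\ (A,F^-)\ \longmapsto\ (P(A),F^-)\ \longmapsto\ (M^{\mathrm{DS}},M^{\mathrm{AS}}),
\end{equation}
where the arrows are Proposition~\ref{prop:switch}, Proposition~\ref{prop:WS}, RSK, and Lemma~\ref{lem:classes}. By Lemma~\ref{lem:symRSK}(a) the third arrow is a bijection onto pairs whose first entry is a tableau with entries in $[b]$ and $\lambda_1\le2m$. Each arrow is a bijection with an explicit inverse.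
\end{proof}

\begin{example}\label{ex:A}
For $M_0$ we found $F^+=(1,0,1,0,1)$, $S=\{2\}$, $F^-=(1,2,3,2,1)$. The path $F^+$ has $1,1,2$ down steps after $1,2,3$ steps, so $Y(1,2)=Y(1,1)=Y(2,1)=1$. Then $g(1,1)=0$, $z_1=1$, $z_2=-1$, $g(c_1)=2$, $g(c_2)=0$. So $A=\left(\begin{smallmatrix}0&2\\0&0\end{smallmatrix}\right)$, $w(A)=22$, and $P(A)$ is the chain $\emptyset\prec\emptyset\prec(2)$: both paths of $M^{\mathrm{DS}}$ step down, then up, and continue symmetrically. Thus
\[
\Phi(M_0)=\left(\begin{pmatrix}0&1&1&1\\1&1&1&1\\1&1&1&0\\1&1&0&0\end{pmatrix},\ \begin{pmatrix}1&1&1&1\\1&0&0&1\\1&0&0&1\\1&1&1&1\end{pmatrix}\right).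
\]
\end{example}

\section{Tableaux fixed by evacuation}\label{sec:fixed}

Comparing \eqref{eq:halfturn} with Lemma~\ref{lem:evrect} shows that half-turn symmetric matrices are tableaux of rectangular shape fixed by $\operatorname{ev}$, and Lemma~\ref{lem:symRSK}(b) links matrices symmetric in both diagonals to tableaux fixed by $\operatorname{ev}$. So we need to understand these tableaux. The chain $P^{(j)}=f_P(1,j)$ is badly suited: the condition $\operatorname{ev}P=P$ compares $f_P(1,j)$ with $f_P(N+1-j,N)$, which are far apart. If instead the interval grows outward from the middle of the alphabet, every second interval is invariant under $x\mapsto N+1-x$, and the condition becomes local. We must show that such a sequence of interval shapes still determines $P$. This follows from a relation among the shapes of four neighboring intervals, which comes from a closed formula for inserting a weakly increasing word.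

\subsection{Toggles}

\begin{lemma}\label{lem:insert}
Insert the word $1^{e_1}2^{e_2}\cdots$ into a tableau $U$, obtaining $V$. Then for $j\ge1$
\begin{align*}
V^{(j)}_1&=\max(U^{(j)}_1,V^{(j-1)}_1)+e_j,\\
V^{(j)}_i&=\max(U^{(j)}_i,V^{(j-1)}_i)+\min(U^{(j)}_{i-1},V^{(j-1)}_{i-1})-U^{(j-1)}_{i-1}\qquad(i\ge2).
\end{align*}
\end{lemma}

\begin{proof}
Note that $U^{(j)}_i$ is the number of entries $\le j$ in row $i$ of $U$. Consider row $1$. Inserting a letter $>j$ does not change the number of entries $\le j$. While the letters $\le j-1$ are inserted, let $u$ and $v$ be the current numbers of entries $\le j-1$ and $\le j$ in row $1$. The relation $v=\max(U^{(j)}_1,u)$ holds initially and persists when a letter $x\le j-1$ is inserted: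
\begin{itemize}
\item if the bumped entry is $\le j-1$, then $u$ and $v$ are unchanged;
\item if it equals $j$, then $v>u$, so $v=U^{(j)}_1\ge u+1$; now $u$ increases by one and $v$ is unchanged;
\item otherwise row $1$ has no entry in $[x+1,j]$, so $u=v\ge U^{(j)}_1$, and both increase by one.
\end{itemize}
After the last letter $\le j-1$ we have $u=V^{(j-1)}_1$, and each of the $e_j$ letters $j$ then increases $v$ by one. This is the first formula.

The bumped letters form a weakly increasing word: if $x\le x'$ are inserted successively and $x$ lands in some position, then $x'$ lands strictly to its right, so the entry it bumps, if any, is at least the one bumped by $x$; if $x$ is appended, so is $x'$. The number of letters $j$ in the bumped word is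
\[
(U^{(j)}_1-U^{(j-1)}_1)+e_j-(V^{(j)}_1-V^{(j-1)}_1)=\min(U^{(j)}_1,V^{(j-1)}_1)-U^{(j-1)}_1 ,
\]
by the first formula and $\max+\min=$ sum. This word is inserted into the tableau formed by rows $2,3,\dots$ of $U$, and the argument repeats row by row.
\end{proof}

\begin{lemma}\label{lem:toggle}
For $1\le x<y\le N$ put $\alpha=f_P(x+1,y-1)$, $\beta=f_P(x,y-1)$, $\gamma=f_P(x+1,y)$, $\delta=f_P(x,y)$. Then for all $i\ge1$
\begin{equation}\label{eq:toggle}
\beta_i+\gamma_i=\min(\delta_i,\alpha_{i-1})+\max(\delta_{i+1},\alpha_i).
\end{equation}
\end{lemma}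

\begin{proof}
Let $P=P(w)$ and $T=P(w|_{[x,N]})$, so that $f_P(x,j)=T^{(j)}$ by (K1). The smallest letter $x$ occurs only in row $1$ of $T$. Hence $w|_{[x+1,N]}$ is Knuth equivalent to the reading word of the tableau $U$ formed by the rows $\ge2$ of $T$, followed by row $1$ of $T$ without its letters $x$. Apply Lemma~\ref{lem:insert} in the alphabet $x+1<x+2<\cdots$, with $U^{(j)}_i=T^{(j)}_{i+1}$, $e_j=T^{(j)}_1-T^{(j-1)}_1$ for $j>x$, and $V^{(j)}=f_P(x+1,j)$. For $j=y$ we have $V^{(y)}=\gamma$, $V^{(y-1)}=\alpha$, $T^{(y)}=\delta$, $T^{(y-1)}=\beta$, and the formulas read $\gamma_1=\max(\delta_2,\alpha_1)+\delta_1-\beta_1$ and $\gamma_i=\max(\delta_{i+1},\alpha_i)+\min(\delta_i,\alpha_{i-1})-\beta_i$ for $i\ge2$. Since $\alpha_0=\infty$, this is \eqref{eq:toggle}.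
\end{proof}

For partitions $\nu,\nu'$ put
\[
\overline\kappa_i=\min(\nu'_i,\nu_{i-1}),\qquad\underline\kappa_i=\max(\nu'_{i+1},\nu_i)\qquad(i\ge1).
\]
A sequence $\kappa$ is a partition with $\nu\prec\kappa\prec\nu'$ if and only if $\underline\kappa_i\le\kappa_i\le\overline\kappa_i$ for all $i$; these inequalities give $\kappa_{i+1}\le\nu_i\le\kappa_i$, so $\kappa$ is automatically a partition. The \emph{toggle} of $\kappa$ between $\nu$ and $\nu'$ is $\kappa^*_i=\overline\kappa_i+\underline\kappa_i-\kappa_i$, the reflection of each part in the midpoint of its allowed interval. It is an involution on $\{\kappa:\nu\prec\kappa\prec\nu'\}$. Equation \eqref{eq:toggle} says that if one of $\beta,\gamma$ interlaces between $\alpha$ and $\delta$, the other is its toggle.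

\begin{lemma}\label{lem:omega}
Let $\omega\in\{\mathrm{L},\mathrm{R}\}^N$ contain $j_0$ letters $\mathrm{L}$. Let $\emptyset=J_0\subset J_1\subset\dots\subset J_N=[N]$ be the intervals obtained by starting with the empty interval between $j_0$ and $j_0+1$ and adding the adjacent letter on the left or on the right as $\omega$ prescribes. Then $P\mapsto(f_P(J_j))_{0\le j\le N}$ is a bijection from $\operatorname{SSYT}(\lambda,[N])$ onto the set of $\prec$-chains of length $N$ from $\emptyset$ to $\lambda$.
\end{lemma}

\begin{proof}
For $\omega=\mathrm{R}^N$ this is the identification of tableaux with chains. Two moves preserve the claim. Changing the first letter from $\mathrm{R}$ to $\mathrm{L}$ raises $j_0$ by one and leaves $J_1$, hence all $J_j$, unchanged. Exchanging $\mathrm{LR}\leftrightarrow\mathrm{RL}$ in positions $j,j+1$ changes only $J_j$, between $[x,y-1]$ and $[x+1,y]$, where $J_{j-1}=[x+1,y-1]$ and $J_{j+1}=[x,y]$. By Lemma~\ref{lem:toggle} the chain changes by the toggle of its $j$-th shape, which is a bijection on chains. Every word is reached from $\mathrm{R}^N$: if the letters $\mathrm{L}$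 of $\omega$ are in positions $\pi_1<\dots<\pi_{j_0}$, then for $t=j_0,j_0-1,\dots,1$ change the first letter from $\mathrm{R}$ to $\mathrm{L}$ and move this $\mathrm{L}$ to position $\pi_t$ by exchanges.
\end{proof}

Write $\nu\lhd\nu'$ if $\underline\kappa_i\le\overline\kappa_i$ and $\underline\kappa_i\equiv\overline\kappa_i\pmod2$ for all $i\ge1$. This holds exactly when some $\kappa$ with $\nu\prec\kappa\prec\nu'$ is fixed by the toggle, and then $\kappa_i=(\underline\kappa_i+\overline\kappa_i)/2$ is unique.

\begin{lemma}\label{lem:fixedchains}
Let $N=2a$ and $\nu^j=f_P(a-j+1,a+j)$. Then $P\mapsto(\nu^0,\dots,\nu^a)$ is a bijection from $\{P\in\operatorname{SSYT}(\lambda,[2a]):\operatorname{ev}P=P\}$ onto the sequences $\emptyset=\nu^0\lhd\nu^1\lhd\dots\lhd\nu^a=\lambda$.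
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:omega} with $\omega=(\mathrm{RL})^a$, so $J_{2j}=[a-j+1,a+j]$ and $J_{2j+1}=[a-j+1,a+j+1]$. Put $\kappa^j=f_P(J_{2j+1})$. By \eqref{eq:ev}, $f_{\operatorname{ev}P}(J_{2j})=\nu^j$ and $f_{\operatorname{ev}P}(J_{2j+1})=f_P(a-j,a+j)$. By Lemma~\ref{lem:toggle} with $x=a-j$, $y=a+j+1$, the latter is the toggle of $\kappa^j$ between $\nu^j$ and $\nu^{j+1}$. By injectivity in Lemma~\ref{lem:omega}, $\operatorname{ev}P=P$ if and only if every $\kappa^j$ is fixed by its toggle. Chains $\nu^0\prec\kappa^0\prec\nu^1\prec\cdots\prec\nu^a$ with this property are determined by $(\nu^j)$ and exist exactly when $\nu^j\lhd\nu^{j+1}$ for all $j$.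
\end{proof}

\subsection{Splitting by parity}

It remains to understand the relation $\lhd$. For $a=1$ the condition $\emptyset\lhd(\lambda_1,\lambda_2)$ says $\lambda_1\equiv\lambda_2\pmod 2$, that is, one of the numbers $\lambda_1+1,\lambda_2$ is even and the other is odd. In general the right variables are again the shifted parts: they are distinct, and the minima and maxima defining $\overline\kappa_i,\underline\kappa_i$ are decided by their relative order.

Let $a\ge1$, $N=2a$. For a partition $\nu$ with at most $N$ parts put $B(\nu)=\{\nu_i+N-i:1\le i\le N\}$; every $N$-element set of nonnegative integers arises exactly once. Call $\nu$ \emph{balanced} if $B(\nu)$ has $a$ even and $a$ odd elements. In that case let $q_0(\nu)$ and $q_1(\nu)$ be the partitions $\mu$ with at most $a$ parts for which $\{\mu_i+a-i:1\le i\le a\}$ equals $\{x/2:x\in B(\nu)\text{ even}\}$ and $\{(x-1)/2:x\in B(\nu)\text{ odd}\}$, respectively. Then $\nu\mapsto(q_0(\nu),q_1(\nu))$ is a bijection from balanced partitions with at most $2a$ parts to pairs of partitions with at most $a$ parts, and $\emptyset\mapsto(\emptyset,\emptyset)$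 because $B(\emptyset)=[0,2a-1]$.

\begin{lemma}\label{lem:split}
Let $\nu,\nu'$ have at most $N=2a$ parts, with $\nu$ balanced. Then $\nu\lhd\nu'$ if and only if $\nu'$ is balanced, $q_0(\nu)\prec q_0(\nu')$ and $q_1(\nu)\prec q_1(\nu')$.
\end{lemma}

\begin{proof}
Let $x_1>\dots>x_N$ and $x'_1>\dots>x'_N$ be the elements of $B=B(\nu)$ and $B'=B(\nu')$; put $x_0=\infty$, $x'_{N+1}=-1$. Merge $B'$ and $B$ into one weakly decreasing list of length $2N$, an element of $B'$ preceding an equal element of $B$. Thus $x'$ precedes $x$ if $x'\ge x$, and $x$ precedes $x'$ if $x>x'$. For a prefix of the list let $D_0$ be the number of even elements of $B'$ minus the number of even elements of $B$ in it, let $D_1$ be the same for odd elements, and $D=D_0+D_1$. Each element changes exactly one of $D_0,D_1$ by $\pm1$, and $D=0$ for the empty prefix and for the full list. We show that both sides of the lemma are equivalent to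
\begin{equation}\label{eq:star}
D_0,D_1\in\{0,1\}\quad\text{for every prefix.}
\end{equation}

\emph{Step 1: the right side.} If $\mu,\mu'$ have at most $a$ parts and $\epsilon_i=\mu_i+a-i$, $\epsilon'_i=\mu'_i+a-i$, then $\mu\prec\mu'$ means $\epsilon'_1\ge\epsilon_1>\epsilon'_2\ge\epsilon_2>\dots\ge\epsilon_a$. So the right side says that in each parity class the merged list alternates $B',B,B',B,\dots$, beginning with $B'$ and ending with $B$; this gives \eqref{eq:star}. Conversely, under \eqref{eq:star} each class alternates beginning with $B'$, and $D=0$ at the end forces $D_0=D_1=0$, so each class ends with $B$. Then $B'$ has as many even elements as $B$, so $\nu'$ is balanced, and the interlacing holds.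

\emph{Step 2: the relation $\lhd$ in shifted form.} For $i>N$ we have $\overline\kappa_i=\underline\kappa_i=0$. For $1\le i\le N$,
\[
\overline\kappa_i+N-i=\min(x'_i,x_{i-1}-1),\qquad\underline\kappa_i+N-i=\max(x'_{i+1}+1,x_i).
\]
Of the four inequalities contained in $\underline\kappa_i\le\overline\kappa_i$, two are automatic. The inequality $x'_{i+1}+1\le x_{i-1}-1$ is vacuous for $i=1$ and holds for $i=N$ because $x_{N-1}\ge1$. So $\underline\kappa_i\le\overline\kappa_i$ for all $i$ means
\begin{equation}\label{eq:ineq}
x_i\le x'_i\ \ (1\le i\le N),\qquad x'_{i+1}\le x_{i-1}-2\ \ (2\le i\le N-1).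
\end{equation}
For $0\le i\le N$ let $(\mathrm{a}_i)$ be the case $x'_{i+1}<x_i$ and $(\mathrm{b}_i)$ the case $x'_{i+1}\ge x_i$; $(\mathrm{a}_0)$ and $(\mathrm{a}_N)$ always hold. The minimum above is $x'_i$ in case $(\mathrm{a}_{i-1})$ and $x_{i-1}-1$ in case $(\mathrm{b}_{i-1})$; the maximum is $x_i$ in case $(\mathrm{a}_i)$ and $x'_{i+1}+1$ in case $(\mathrm{b}_i)$. So the condition $\overline\kappa_i\equiv\underline\kappa_i\pmod 2$ is given by the second row of the table
\[
\begin{array}{c|c|c|c}
(\mathrm{a}_{i-1}),(\mathrm{a}_i)&(\mathrm{a}_{i-1}),(\mathrm{b}_i)&(\mathrm{b}_{i-1}),(\mathrm{a}_i)&(\mathrm{b}_{i-1}),(\mathrm{b}_i)\\ \hline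
x'_i\equiv x_i&x'_i\not\equiv x'_{i+1}&x_{i-1}\not\equiv x_i&x_{i-1}\equiv x'_{i+1}\\ \hline
0,1,0&0,1,2&2,1,0&2,1,2
\end{array}
\]
whose third row is explained next.

\emph{Step 3: the parity conditions concern neighbors in the list.} The condition $0\le D\le2$ for all prefixes says that $x'_i$ precedes $x_i$ for all $i$ and that $x_{i-1}$ precedes $x'_{i+1}$ for $2\le i\le N-1$. Assume it, and let $1\le i\le N$. Both $x'_i$ and $x_{i-1}$ precede both $x_i$ and $x'_{i+1}$ (where these exist), so $\{x'_1,\dots,x'_i,x_1,\dots,x_{i-1}\}$ is a prefix, with $D=1$; and every prefix with $D=1$ has this form for exactly one $i$. Its last element is $x'_i$ in case $(\mathrm{a}_{i-1})$, with $D=0$ before it, and $x_{i-1}$ in case $(\mathrm{b}_{i-1})$, with $D=2$ before it. The next element is $x_i$ in case $(\mathrm{a}_i)$, with $D=0$ after it, and $x'_{i+1}$ in case $(\mathrm{b}_i)$, with $D=2$ after it. So the $i$-th parity condition compares the two elements on either side of the $i$-th place where $D=1$, and the third row of the table lists the values of $D$ around that place: the two elements must have the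 same parity if $D$ returns to its previous value and different parities otherwise.

\emph{Step 4: \eqref{eq:star} implies $\nu\lhd\nu'$.} Under \eqref{eq:star} we have $0\le D\le2$, with $(D_0,D_1)=(0,0)$ when $D=0$ and $(1,1)$ when $D=2$. If $D$ runs through $0,1,0$ or $2,1,2$, the pair $(D_0,D_1)$ returns to its value, so both elements change the same coordinate. If $D$ runs through $0,1,2$ or $2,1,0$, both coordinates change. These are the parity conditions. For \eqref{eq:ineq}, Step 3 gives $x_i\le x'_i$ and $x'_{i+1}<x_{i-1}$. If $x_{i-1}=x'_{i+1}+1$, then $x'_i\ge x_{i-1}$ and $x_i\le x'_{i+1}$, so we are in the last column of the table, and $x_{i-1}\equiv x'_{i+1}$ is violated. Hence $x'_{i+1}\le x_{i-1}-2$.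

\emph{Step 5: $\nu\lhd\nu'$ implies \eqref{eq:star}.} By \eqref{eq:ineq}, $0\le D\le2$. We induct along the list. At $D=0$ we have $(D_0,D_1)=(0,0)$ and the next element is in $B'$; at $D=2$ we have $(1,1)$ and the next element is in $B$; both steps stay in $\{0,1\}^2$. At $D=1$, suppose the previous element had parity class $\varepsilon$. If $D$ came from $0$, then $D_\varepsilon=1$ and $D_{1-\varepsilon}=0$; by the parity condition a next element in $B$ has class $\varepsilon$, and a next element in $B'$ has class $1-\varepsilon$. If $D$ came from $2$, then $D_\varepsilon=0$ and $D_{1-\varepsilon}=1$; a next element in $B$ has class $1-\varepsilon$, and a next element in $B'$ has class $\varepsilon$. In all four cases the pair moves to $(0,0)$ or $(1,1)$.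
\end{proof}

\begin{theorem}\label{thm:fixed}
Let $\lambda$ have at most $2a$ parts. If $\lambda$ is balanced, there is an explicit bijection
\[
\{P\in\operatorname{SSYT}(\lambda,[2a]):\operatorname{ev}P=P\}\ \leftrightarrow\ \operatorname{SSYT}(q_0(\lambda),[a])\times\operatorname{SSYT}(q_1(\lambda),[a]),
\]
which sends $P$ to the chains $(q_0(\nu^j))_j$ and $(q_1(\nu^j))_j$ with $\nu^j=f_P(a-j+1,a+j)$. If $\lambda$ is not balanced, the left side is empty.
\end{theorem}

\begin{proof}
In a sequence $\emptyset=\nu^0\lhd\dots\lhd\nu^a=\lambda$ all $\nu^j$ are contained in $\lambda$ and so have at most $2a$ parts. Starting from the balanced partition $\emptyset$, Lemma~\ref{lem:split} shows successively that all $\nu^j$ are balanced and that $(q_0(\nu^j))_j$, $(q_1(\nu^j))_j$ are $\prec$-chains starting at $\emptyset$. Conversely, two chains of length $a$ from $\emptyset$ consist of partitions with at most $a$ parts, so they define balanced $\nu^j$, and $\nu^j\lhd\nu^{j+1}$ by Lemma~\ref{lem:split}. Combine with Lemma~\ref{lem:fixedchains}.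
\end{proof}

\begin{example}\label{ex:fixed}
Let $a=2$, $\lambda=(2,2)$. Then $B(\lambda)=\{5,4,1,0\}$ and $q_0(\lambda)=q_1(\lambda)=(1)$. By Lemma~\ref{lem:evrect} a fixed tableau has rows $x\,y$ and $5-y\;\;5-x$ with $x\le y$ and $x+y\le4$. There are four; $\nu^1$ is the shape of the reading word restricted to $\{2,3\}$:
\[
\begin{array}{c|cccc}
P&\begin{smallmatrix}1&1\\4&4\end{smallmatrix}&\begin{smallmatrix}1&2\\3&4\end{smallmatrix}&\begin{smallmatrix}1&3\\2&4\end{smallmatrix}&\begin{smallmatrix}2&2\\3&3\end{smallmatrix}\\[4pt] \hline
\nu^1&\emptyset&(1,1)&(2)&(2,2)\\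
B(\nu^1)&\{3,2,1,0\}&\{4,3,1,0\}&\{5,2,1,0\}&\{5,4,1,0\}\\
q_0(\nu^1),\,q_1(\nu^1)&\emptyset,\emptyset&(1),\emptyset&\emptyset,(1)&(1),(1)
\end{array}
\]
For $\nu=(1,1)$, $\nu'=(2,2)$ the merged list is $5',4',4,3,1',1,0',0$; the even class $4',4,0',0$ and the odd class $5',3,1',1$ both alternate.
\end{example}

\section{Proof of Theorem~\ref{thm:B} and of Theorem~\ref{thm:C}(i), (ii)}\label{sec:B}

\subsection{Half-turn symmetric matrices}

\begin{proposition}\label{prop:HTS}
Let $b_1=n_1-2m\ge1$ and $b_2=n_2-2m\ge1$ with $b_1+b_2=2a$ even. There is an explicit bijection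
\[
\mathcal{M}^{\mathrm{HTS}}_{n_1,n_2;2m+1}\ \leftrightarrow\ \operatorname{SSYT}((m^{\lfloor b_2/2\rfloor}),[a])\times\operatorname{SSYT}((m^{\lceil b_2/2\rceil}),[a]).
\]
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:tab} and Lemma~\ref{lem:evrect}, the left side corresponds to the tableaux in $\operatorname{SSYT}(\lambda,[2a])$, $\lambda=((2m)^{b_2})$, fixed by $\operatorname{ev}$. Here $B(\lambda)=[0,b_1-1]\cup[2m+b_1,2m+2a-1]$. Since the gap has even length $2m$, the two parity classes stay of equal size. If $b_1,b_2$ are even, then the numbers $x/2$ for even $x$, and also the numbers $(x-1)/2$ for odd $x$, form the set $[0,\frac{b_1}2-1]\cup[m+\frac{b_1}2,m+a-1]$, whose upper interval has $b_2/2$ elements. If $b_1,b_2$ are odd, the even elements give $[0,\frac{b_1-1}2]\cup[m+\frac{b_1+1}2,m+a-1]$ and the odd elements give $[0,\frac{b_1-3}2]\cup[m+\frac{b_1-1}2,m+a-1]$, with upper intervals of sizes $\frac{b_2-1}2$ and $\frac{b_2+1}2$. Each of these sets has $a$ elements and arises from $[0,a-1]$ by adding $m$ to its largest elements. So $\lambda$ is balanced with $q_0(\lambda)=(m^{\lfloor b_2/2\rfloor})$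 and $q_1(\lambda)=(m^{\lceil b_2/2\rceil})$. Apply Theorem~\ref{thm:fixed}.
\end{proof}

For $n_1=n_2=n$ we have $b_1=b_2=a=b$, and Lemma~\ref{lem:arrays}(c), followed by transposition of the second array, gives
\begin{equation}\label{eq:HTS}
\mathcal{M}^{\mathrm{HTS}}_{n,n;2m+1}\ \leftrightarrow\ \operatorname{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)\times\operatorname{Rect}(\lceil\tfrac b2\rceil,\lfloor\tfrac b2\rfloor)\ \leftrightarrow\ \operatorname{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)^2 .
\end{equation}

\subsection{Matrices symmetric in both diagonals}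

By Lemmas~\ref{lem:classes} and~\ref{lem:arrays}(b), a DAS matrix is a decreasing array on the triangle $\Theta_b$, and \eqref{eq:HTS} asks us to turn it into a decreasing array on a rectangle. The triangle has the form of a fundamental domain for the two diagonal reflections of a square. So we pass to differences, unfold to a matrix symmetric in both diagonals, apply RSK to get a tableau fixed by $\operatorname{ev}$, split it by Theorem~\ref{thm:fixed}, and glue the two resulting tableaux along their common boundary.

\begin{proposition}\label{prop:DAS}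
There is an explicit bijection $\mathcal{M}^{\mathrm{DAS}}_{n,n;2m+1}\leftrightarrow\operatorname{Rect}(\lfloor b/2\rfloor,\lceil b/2\rceil)$.
\end{proposition}

\begin{proof}
In this proof $a=\lfloor b/2\rfloor$ and $N=2a$. If $b=1$, then $\Theta_b=\emptyset$ and both sets have one element. Let $a\ge1$.

\emph{Step 1: differences.} By Lemmas~\ref{lem:classes}, \ref{lem:arrays}(b) and \ref{lem:diff}, DAS matrices correspond to arrays $g:\Theta_b\to\mathbb{Z}_{\ge0}$ all of whose chains have weight at most $m$.

\emph{Step 2: unfolding.} Theorem~\ref{thm:fixed} needs an alphabet of even size, so we use $N\times N$ matrices. The set $\Theta=\Theta_{2a+1}=\{1\le i\le j,\ i+j\le N+1\}$ contains exactly one cell of each orbit of the two reflections: transposition lets us assume $i\le j$, and the antidiagonal reflection preserves $i\le j$, replaces $i+j$ by $2N+2-(i+j)$, and fixes the cells with $i+j=N+1$. If $b=2a+1$, put $\tilde g=g$. If $b=2a$, the map $(i,j)\mapsto(i,j+1)$ is an order isomorphism from $\Theta_b$ onto $\{(i,j)\in\Theta:i<j\}$; put $\tilde g(i,j)=g(i,j-1)$ for $i<j$ and $\tilde g(i,i)=0$.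 The maximal chain weights of $g$ and $\tilde g$ agree. A path from $(1,1)$ to $(N,N)$ will be made of two chains of $\Theta$ that share their antidiagonal cell, so that cell should count twice. Let $A=A^T=A^{\mathrm{at}}$ be the $N\times N$ matrix with $A_{ij}=\tilde g(i,j)$ for $(i,j)\in\Theta$, $i+j\le N$, and $A_{ij}=2\tilde g(i,j)$ for $(i,j)\in\Theta$, $i+j=N+1$. As $g$ ranges over all nonnegative arrays, $A$ ranges over the matrices symmetric in both diagonals with even antidiagonal entries and, if $b=2a$, zero main diagonal.

\emph{Step 3: the maximal path weight of $A$ is twice the maximal chain weight of $\tilde g$.} A monotone path from $(1,1)$ to $(N,N)$ meets the antidiagonal in exactly one cell $c$. Split it into the part up to $c$ and the part from $c$ on, giving each part half of the entry at $c$. Reflect the second part in the antidiagonal, and fold both parts by $(i,j)\mapsto(\min(i,j),\max(i,j))$. Folding preserves the order and the sum $i+j$, so it maps each part injectively onto a chain of $\Theta$, whose $\tilde g$-weight is the weight of the part. So the weight of the path is at most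 twice the maximal chain weight. Conversely, a chain of $\Theta$ of maximal weight lies on a monotone path in $\Theta$ from $(1,1)$ (Lemma~\ref{lem:diff}), which can be prolonged by east steps in $\Theta$ to the line $i+j=N+1$. Followed by its antidiagonal reflection, it gives a monotone path from $(1,1)$ to $(N,N)$ of twice its $\tilde g$-weight. By (B2), the condition of Step 1 becomes $\lambda_1\le2m$ for $\lambda=\operatorname{sh}(A)$.

\emph{Step 4: RSK.} By Lemmas~\ref{lem:symRSK}(b) and~\ref{lem:odd}, $A\mapsto P(A)$ is a bijection onto the tableaux $P=\operatorname{ev}P$ with entries in $[2a]$ whose shape $\lambda$ has $\lambda_1\le2m$, all rows of even length and, if $b=2a$, all columns of even length. So $\lambda=2\mu$, where $\mu_1\le m$, $\mu$ has at most $2a$ parts, and for $b=2a$ in addition $\mu_{2t-1}=\mu_{2t}$ for all $t$. The element $2\mu_i+2a-i$ of $B(\lambda)$ has the parity of $i$; for $i=2t$ its half is $\mu_{2t}+a-t$, and for $i=2t-1$ it equals $2(\mu_{2t-1}+a-t)+1$. So $\lambda$ is balanced, with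
\[
q_0(\lambda)=\eta:=(\mu_2,\mu_4,\dots,\mu_{2a}),\qquad q_1(\lambda)=\xi:=(\mu_1,\mu_3,\dots,\mu_{2a-1}).
\]

\emph{Step 5: splitting.} By Theorem~\ref{thm:fixed}, $P$ corresponds to $(T_0,T_1)\in\operatorname{SSYT}(\eta,[a])\times\operatorname{SSYT}(\xi,[a])$. Here $(\xi,\eta)$ ranges over all pairs of partitions with at most $a$ parts and $\xi_1\le m$ such that $\xi_1\ge\eta_1\ge\xi_2\ge\eta_2\ge\cdots$ if $b=2a+1$, and $\xi=\eta$ if $b=2a$.

\emph{Step 6: gluing.} Let $\varepsilon=b-2a\in\{0,1\}$. For $1\le i\le j\le a$ put
\[
R(i+a-j,\,i)=(T_1^{(j)})_i,\qquad R(i,\,i+\varepsilon+a-j)=(T_0^{(j)})_i .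
\]
The first formula fills the main diagonal of an $a\times(a+\varepsilon)$ array and the diagonals below it, one partition per diagonal. The second fills the diagonals above it, and for $\varepsilon=0$ also the main diagonal, where the two definitions agree because $\xi=\eta$. Adjacent cells lie on consecutive diagonals. With $e=a-j$, the inequalities $R(i+e,i)\ge R(i+e+1,i)\ge R(i+e+1,i+1)$ read $(T_1^{(j)})_i\ge(T_1^{(j-1)})_i\ge(T_1^{(j)})_{i+1}$, which is the interlacing condition of $T_1$; the transposed inequalities above the diagonal are the interlacing condition of $T_0$. For $\varepsilon=1$ the remaining adjacent pairs give $R(i,i)=\xi_i\ge\eta_i=R(i,i+1)\ge\xi_{i+1}=R(i+1,i+1)$. The largest entry is $R(1,1)=\xi_1$. So the pairs of Step 5 correspond exactly to the elements of $\operatorname{Rect}(a,a+\varepsilon)$.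
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Define $\Psi$ as the composition
\begin{equation}\label{eq:Psi}
\mathcal{M}^{\mathrm{HTS}}_{n,n;2m+1}\ \longrightarrow\ \operatorname{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)^2\ \longrightarrow\ \mathcal{M}^{\mathrm{DAS}}_{n,n;2m+1}\times\mathcal{M}^{\mathrm{DAS}}_{n,n;2m+1},
\end{equation}
where the first arrow is \eqref{eq:HTS} and the second is the bijection of Proposition~\ref{prop:DAS}, read from right to left, in each factor. All maps involved are explicitly defined and explicitly invertible.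
\end{proof}

\begin{example}\label{ex:B}
Let $b=2$. Then $\Theta_2=\{(1,1)\}$, $g=m-Y(1,1)$, $A=\left(\begin{smallmatrix}0&2g\\2g&0\end{smallmatrix}\right)$, $w(A)=2^{2g}1^{2g}$, $\lambda=(2g,2g)$ and $R=(g)$. For $m=1$ the set $\mathcal{D}^{\mathrm{h}}$ consists of $(1,2,3)$, with $Y(1,1)=0$ and $R=(1)$, and $(1,2,1)$, with $Y(1,1)=1$ and $R=(0)$. The corresponding DAS matrices $M_1,M_2$ and a half-turn symmetric matrix $M_3$ are
\[
M_1=\begin{pmatrix}1&1&1&1\\1&0&0&1\\1&0&0&1\\1&1&1&1\end{pmatrix},\quad
M_2=\begin{pmatrix}0&1&1&1\\1&1&0&1\\1&0&1&1\\1&1&1&0\end{pmatrix},\quad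
M_3=\begin{pmatrix}0&1&1&1\\0&1&1&1\\1&1&1&0\\1&1&1&0\end{pmatrix}.
\]
Both paths of $M_3$ go up, down, down, up, so its chain is $\emptyset,(2),(2),(2),(2,2)$ and its tableau is the first one in Example~\ref{ex:fixed}. The two $1\times1$ arrays in \eqref{eq:HTS} have entries $q_0(\nu^1)_1=q_1(\nu^1)_1=0$, so $\Psi(M_3)=(M_2,M_2)$. The transpose $M_3^T$ has the last tableau of Example~\ref{ex:fixed}, and $\Psi(M_3^T)=(M_1,M_1)$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i), (ii)]
Proposition~\ref{prop:tab} with $r=m$ gives $\operatorname{SSYT}((m^q),[N])\leftrightarrow\mathcal{M}^{\mathrm{U}}_{N-q+m,\,q+m;\,k}$ for $0\le q\le N$.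

(i) Let $b_1,b_2,a$ be as in Proposition~\ref{prop:HTS}; then $b_1\equiv b_2\pmod2$, and we take $N=a$. For $q=\lfloor b_2/2\rfloor$ we have $q+m=\lfloor n_2/2\rfloor$ and $a-q+m=\lceil b_1/2\rceil+m=\lceil n_1/2\rceil$. For $q=\lceil b_2/2\rceil$ we have $q+m=\lceil n_2/2\rceil$ and $a-q+m=\lfloor b_1/2\rfloor+m=\lfloor n_1/2\rfloor$. Insert this in Proposition~\ref{prop:HTS}.

(ii) By Lemma~\ref{lem:arrays}(c) and the bijection above with $N=b$, $q=\lfloor b/2\rfloor$,
\[
\operatorname{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)\ \leftrightarrow\ \operatorname{SSYT}((m^{\lfloor b/2\rfloor}),[b])\ \leftrightarrow\ \mathcal{M}^{\mathrm{U}}_{\lceil n/2\rceil,\lfloor n/2\rfloor;k}.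
\]
Transpose the matrix and compose with Proposition~\ref{prop:DAS}.
\end{proof}

\section{Even index}\label{sec:even}

For even index the number of paths is odd. The middle path of an antidiagonally symmetric family would have to run along the axis, which a path with steps $\pm1$ cannot do.

\begin{proof}[Proof of Theorem~\ref{thm:C}(iii)]
Let $K$ be even, $r=K-1$ odd, $b=n-r\ge1$. The initial heights $2t-r-1$ are even, so heights on diagonal $d$ satisfy $h\equiv d+b\pmod 2$. A set of odd size $r$ with $H=-H$ contains $0$. By \eqref{eq:sym} an AS family would have $0\in H_d$ for all $d\in[-b,b]$, which is impossible for two consecutive values of $d$. So $\mathcal{M}^{\mathrm{AS}}_{n,n;K}=\mathcal{M}^{\mathrm{DAS}}_{n,n;K}=\emptyset$. On the other hand $\mathcal{M}^{\mathrm{U}}_{n,n;K}\ne\emptyset$: for any path $\pi$ on $[-b,b]$ with $\pi(\pm b)=0$, the translates $h_t=\pi+2t-r-1$, $1\le t\le r$, form a family. So the analogue of \eqref{eq:one} fails, and the analogue of \eqref{eq:two} holds exactly when $\mathcal{M}^{\mathrm{HTS}}_{n,n;K}=\emptyset$.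

An HTS family has $H_0=-H_0$, so $0\in H_0$ and $b$ is even. Conversely, if $b$ is even, let $\pi(d)\in\{0,1\}$ with $\pi(d)\equiv d\pmod 2$ for $0\le d\le b$, and $\pi(-d)=-\pi(d)$. Then $\pi(\pm b)=0$, and $h_t(-d)=-\pi(d)+2t-r-1=-h_{r+1-t}(d)$, so the family of translates is half-turn symmetric. Thus $\mathcal{M}^{\mathrm{HTS}}_{n,n;K}=\emptyset$ if and only if $b=n-K+1$ is odd, that is, if and only if $n$ is even, and then the identity reads $0=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EuLee}
Sen-Peng Eu, Yi-Lin Lee, \emph{Enumeration of pattern-avoiding $(0,1)$-matrices and their symmetry classes}, arXiv:2510.26168 (2025).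

\bibitem{Fulton}
Fulton, \emph{Young Tableaux}.

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics 2}.

\end{thebibliography}
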